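\title{The bound $\sqrt n$ for completely bounded projection constants and exactness constants is not attained}

\begin{abstract}
The completely bounded projection constant $\lambda_{cb}(E)$ and the exactness constant $ex(E)$ of an $n$-dimensional operator space $E$ are at most $\sqrt n$. We show that for $n\ge2$ neither constant equals $\sqrt n$: one has $ex(E)\le\lambda_{cb}(E)\le\sqrt n-\frac{1}{612\,n^{3/2}}$ for every such $E$. We then determine the order of the gap for $\lambda_{cb}$: it is at least $c/\sqrt n$ with an absolute constant $c>0$, and less than $1/\sqrt n$ when $n$ is a prime power. The upper bounds come from a stability analysis of the Cauchy--Schwarz inequality for the matrix $\sum_k\bar f_k\otimes f_k$ built from an orthonormal family of matrices.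
\end{abstract}

\section{The question and the results}\label{sec:intro}

An \emph{operator space} is a linear subspace $E$ of $B(\mathcal H)$, for a Hilbert space $\mathcal H$, together with the norms that the spaces $M_N(E)$ of $N\times N$ matrices over $E$ inherit from $M_N(B(\mathcal H))=B(\mathcal H^N)$. For a linear map $u:E\to F$ between operator spaces, $\|u\|_{cb}$ is the supremum over $N$ of the norms of the maps $(x_{ij})\mapsto(u(x_{ij}))$ from $M_N(E)$ to $M_N(F)$. The map $u$ is a \emph{complete contraction} if $\|u\|_{cb}\le1$, and a \emph{complete isometry} if all these maps are isometric. For $E\subseteq B(\mathcal H)$ and $F\subseteq B(\mathcal H')$, the space $E\otimes_{\min}F$ is the closure of $E\otimes F$ in $B(\mathcal H\otimes\mathcal H')$. Throughout, $E\subseteq B(\mathcal H)$ is a finite-dimensional operator space.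

The \emph{c.b.\ projection constant} of $E$ is
\[
\lambda_{cb}(E)=\inf\{\|P\|_{cb}:\ P:B(\mathcal H)\to E\ \text{a projection onto }E\}.
\]
It measures how well $E$ is complemented in the algebra that contains it, and it depends only on $E$ up to complete isometry (Section~\ref{sec:background}).

Let $\mathcal B=B(\ell_2)$, let $\mathcal K\subseteq\mathcal B$ be the ideal of compact operators, and let $\pi:\mathcal B\to\mathcal B/\mathcal K$ be the quotient map. The contraction $\pi\otimes I_E:\mathcal B\otimes_{\min}E\to(\mathcal B/\mathcal K)\otimes_{\min}E$ vanishes on $\mathcal K\otimes_{\min}E$, so it induces a contraction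
\[
T_E:(\mathcal B\otimes_{\min}E)/(\mathcal K\otimes_{\min}E)\to(\mathcal B/\mathcal K)\otimes_{\min}E ,
\]
which is a linear isomorphism because $E$ is finite dimensional. The \emph{exactness constant} $ex(E)=\|T_E^{-1}\|$ measures how far tensoring with $E$ is from commuting isometrically with the passage to the quotient $\mathcal B/\mathcal K$. It has a second description. Let
\[
d_{cb}(E,F)=\inf\{\|u\|_{cb}\|u^{-1}\|_{cb}:\ u:E\to F\ \text{a linear isomorphism}\}
\]
($=\infty$ if there is no isomorphism) be the completely bounded Banach--Mazur distance, and let $d_{\mathcal{SK}}(E)$ be the infimum of $d_{cb}(E,F)$ over the subspaces $F\subseteq\mathcal K$. The following facts are known: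
\begin{equation}\label{eq:known}
ex(E)=d_{\mathcal{SK}}(E)\le\lambda_{cb}(E),\qquad \lambda_{cb}(E)\le\sqrt n\quad\text{if }\dim E=n .
\end{equation}

Both constants are at least $1$, and the value $1$ occurs in every dimension. The column space $\operatorname{span}\{e_{11},\dots,e_{n1}\}\subseteq M_n$ is the range of the complete contraction $x\mapsto xe_{11}$, so both of its constants are $1$, and the same holds for the row space with $x\mapsto e_{11}x$. Every subspace $E$ of a matrix algebra $M_N$ has $ex(E)=1$ by \eqref{eq:known}, since $M_N$ is a corner of $\mathcal K$. At the other end, let $\max\ell_1^n$ be the Banach space $\ell_1^n$ with its maximal operator space structure, in which the norm of $(x_{ij})$ is the supremum of $\|(u(x_{ij}))\|$ over all contractions $u$ from $\ell_1^n$ into some $B(\mathcal H)$. It is known that $ex(\max\ell_1^n)\ge\frac{n}{2\sqrt{n-1}}$ for $n\ge2$. This exceeds $\frac12\sqrt n$, so $\sqrt n$ is the right order of growth for both constants. For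 $n=1$ both constants equal $1=\sqrt n$, since $1\le ex(E)\le\lambda_{cb}(E)\le1$. Lee \cite{Lee} writes: ``we do not know whether there is an $n$-dimensional operator space $E$ with $\lambda_{cb}(E)=\sqrt n$ or $ex(E)=\sqrt n$.'' The question is whether such a space exists for some $n\ge2$.

Put
\[
\Lambda_n=\sup\{\lambda_{cb}(E):\dim E=n\}.
\]
Three outcomes are conceivable: some space attains $\sqrt n$; or $\Lambda_n=\sqrt n$ but no space attains it; or $\Lambda_n<\sqrt n$. We shall see that the bound $\sqrt n$ is a Cauchy--Schwarz inequality for $n$ matrices of size $N$, and that equality in it requires two sets of algebraic relations. Row matrices satisfy one set and column matrices the other. As $N$ is not bounded in terms of $n$, one could expect enough room to satisfy both sets, at least in the limit $N\to\infty$. This does not happen: the third outcome is the true one.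

\begin{theorem}\label{thm:A}
If $n\ge2$ and $\dim E=n$, then
\[
ex(E)\le\lambda_{cb}(E)\le\sqrt n-\frac{1}{612\,n^{3/2}} .
\]
In particular, for no $n\ge2$ is there an $n$-dimensional operator space $E$ with $\lambda_{cb}(E)=\sqrt n$ or $ex(E)=\sqrt n$.
\end{theorem}

Theorem~\ref{thm:A} answers the question. The second theorem, which is not needed for the answer, gives the order of the gap $\sqrt n-\Lambda_n$.

\begin{theorem}\label{thm:B}
\begin{enumerate}
\item[(i)] There is an absolute constant $c>0$ with $\Lambda_n\le\sqrt n-\frac{c}{\sqrt n}$ for all $n\ge2$.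
\item[(ii)] $\liminf_{n\to\infty}\sqrt n\,(\sqrt n-\Lambda_n)\ge\frac{3-2\sqrt2}{2}$.
\item[(iii)] If $n$ is a prime power, then $\Lambda_n\ge\sqrt n-\frac{\sqrt n-1}{n+1}$. Hence the order $n^{-1/2}$ in {\rm(i)} cannot be improved.
\end{enumerate}
\end{theorem}

By \eqref{eq:known} the bound in (i) also holds for $ex(E)$. The spaces in (iii) lie in matrix algebras, so they have $ex(E)=1$ and say nothing about the exactness constant. The exact value of $\Lambda_n$ is not determined here. From \eqref{eq:known} we use only the inequality $ex(E)\le\lambda_{cb}(E)$; the bound $\lambda_{cb}(E)\le\sqrt n$ reappears as the combination of Proposition~\ref{prop:reduction} and Lemma~\ref{lem:CS}.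

Section~\ref{sec:reduction} bounds $\lambda_{cb}(E)$ by the trace norm of an explicit matrix and attaches to that matrix a defect $\eta$ with $\eta^2\le4\sqrt n(\sqrt n-\text{trace norm})$. The upper bounds are then lower bounds for $\eta$: of order $n^{-1/2}$ in Section~\ref{sec:A}, by looking at two of the $n$ matrices, and of order $1$ in Section~\ref{sec:B}, by using all of them at once. Section~\ref{sec:MUB} proves Theorem~\ref{thm:B}(iii).

\section{Background on operator spaces and matrices}\label{sec:background}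

\subsection*{Three facts on operator spaces}

\emph{Extension (Arveson--Wittstock).} If $E\subseteq B(\mathcal H)$ and $u:E\to B(\mathcal H')$ is a complete contraction, then $u$ extends to a complete contraction $B(\mathcal H)\to B(\mathcal H')$. As a consequence $\lambda_{cb}(E)$ does not depend on the embedding: if $j:E\to B(\mathcal H')$ is a complete isometry, $J:B(\mathcal H')\to B(\mathcal H)$ a completely contractive extension of $j^{-1}$ and $P$ a projection onto $E$, then $jPJ$ is a projection onto $j(E)$ with $\|jPJ\|_{cb}\le\|P\|_{cb}$.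

\emph{Duals.} The dual $E^*$ is an operator space with $M_N(E^*)=CB(E,M_N)$: the norm of $w=(w_{kl})\in M_N(E^*)$ is the c.b.\ norm of the map $x\mapsto w(x)=(w_{kl}(x))$. For finite-dimensional $E$ the identification $E^{**}=E$ is completely isometric.

\emph{The projective tensor product.} For operator spaces $V,V'$ and $u\in V\otimes V'$, the norm $\|u\|_\wedge$ is the infimum of $\|\alpha\|_2\|v\|\|w\|\|\beta\|_2$ over all representations
\begin{equation}\label{eq:projective}
u=\sum_{i,j,k,l\le N}\alpha_{ik}\,\beta_{lj}\;v_{ij}\otimes w_{kl},\qquad v\in M_N(V),\ w\in M_N(V'),\ \alpha,\beta\in M_N,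
\end{equation}
where $\|\alpha\|_2=(\sum|\alpha_{ik}|^2)^{1/2}$. (One may allow $v$ and $w$ of different sizes; padding with zeros makes them equal.) The completion $V\widehat\otimes V'$ satisfies $(V\widehat\otimes V')^*=CB(V,V'^*)$ isometrically, a map $P$ corresponding to the functional $x\otimes\xi\mapsto(Px)(\xi)$.

\subsection*{Matrices}

We write $\operatorname{tr}$ for the unnormalized trace on $M_N$ and $\operatorname{Tr}$ for the unnormalized trace on $M_N\otimes M_N$ and on other matrix algebras. The trace, Hilbert--Schmidt and operator norms are $\|\cdot\|_1,\|\cdot\|_2,\|\cdot\|$. Inner products are linear in the second variable; $S_2^N$ is $M_N$ with $\langle x,y\rangle=\operatorname{tr}(x^*y)$, and the same formula is used on $M_N\otimes M_N$. We use freely $\|xy\|_1\le\|x\|_2\|y\|_2$, $\|xyz\|_p\le\|x\|\|y\|_p\|z\|$ for $p=1,2$, and $\|z\|_1=\sup_{\|x\|\le1}|\operatorname{tr}(xz)|$. Every $x\in M_N$ has a polar decomposition $x=u|x|$ with $u$ unitary and $|x|=(x^*x)^{1/2}$.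

The entrywise conjugate $\bar x$ satisfies $\overline{xy}=\bar x\bar y$, $\overline{x^*}=(\bar x)^*=x^t$, $\operatorname{tr}\bar x=\overline{\operatorname{tr}x}$ and $\|\bar x\|=\|x\|$, and conjugation preserves positivity and square roots. Hence
\begin{equation}\label{eq:test}
\operatorname{Tr}\big((\bar x\otimes x)(\bar y\otimes y)\big)=|\operatorname{tr}(xy)|^2,\qquad \operatorname{Tr}\big((1\otimes x)(\bar y\otimes y)\big)=\overline{\operatorname{tr}y}\,\operatorname{tr}(xy),
\end{equation}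
and, taking $x=x_k^*$, $y=x_l$ in the first identity and summing,
\begin{equation}\label{eq:gram}
\Big\|\sum_k\bar x_k\otimes x_k\Big\|_2^2=\sum_{k,l}|\langle x_k,x_l\rangle|^2 ,
\end{equation}
the squared Hilbert--Schmidt norm of the Gram matrix of $(x_k)$. Writing $\sum x_k\otimes y_k$ as the product of the row $(x_k\otimes1)_k$ and the column $(1\otimes y_k)_k$ gives
\begin{equation}\label{eq:rowcol}
\Big\|\sum_kx_k\otimes y_k\Big\|\le\Big\|\sum_kx_kx_k^*\Big\|^{1/2}\Big\|\sum_ky_k^*y_k\Big\|^{1/2}.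
\end{equation}
If $\nu$ is a probability measure on $\mathbb R$, $s\mapsto x_s\in M_N$ is bounded and continuous, and $x=\int x_s\,d\nu$, then
\begin{equation}\label{eq:opCS}
xx^*\le\int x_sx_s^*\,d\nu,\qquad x^*x\le\int x_s^*x_s\,d\nu ,
\end{equation}
because $0\le\int(x_s-x)(x_s-x)^*d\nu=\int x_sx_s^*\,d\nu-xx^*$, and the second inequality is the first for $x_s^*$.

\begin{lemma}[Powers--St{\o}rmer inequality]\label{lem:PS}
If $s,t\ge0$ in $M_N$, then $\|s-t\|_2^2\le\|s^2-t^2\|_1$.
\end{lemma}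

\begin{proof}
Let $d=s-t=d_+-d_-$ with $d_\pm\ge0$, $d_+d_-=0$. Then $s^2-t^2=\frac12\big(d(s+t)+(s+t)d\big)$. The contraction $e=\operatorname{sgn}(d)$ satisfies $ed=de=|d|$, so $\|s^2-t^2\|_1\ge\operatorname{tr}(e(s^2-t^2))=\operatorname{tr}(|d|(s+t))$. Since the trace of a product of two positive matrices is nonnegative, $\operatorname{tr}(d_+(s+t))\ge\operatorname{tr}(d_+(s-t))=\operatorname{tr}d_+^2$ and $\operatorname{tr}(d_-(s+t))\ge\operatorname{tr}(d_-(t-s))=\operatorname{tr}d_-^2$. The sum of the right sides is $\|d\|_2^2$.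
\end{proof}

\section{Reduction to a matrix problem}\label{sec:reduction}

For an orthonormal family $f=(f_1,\dots,f_m)$ in $S_2^N$ and $a,b\ge0$ in $M_N$ put
\[
K=\sum_{k=1}^m\bar f_k\otimes f_k,\qquad A=\bar a\otimes a,\qquad B=\bar b\otimes b,\qquad F(f;a,b)=\|A^{1/2}KB^{1/2}\|_1 .
\]
By \eqref{eq:gram}, $\|K\|_2^2=m$, $\|A\|_2=\operatorname{tr}a^2$ and $\|B\|_2=\operatorname{tr}b^2$.

\begin{proposition}\label{prop:reduction}
If $\dim E=n$, then $\lambda_{cb}(E)\le\sup F(f;a,b)$, the supremum being taken over all $N$, all $1\le m\le n$, all orthonormal $f_1,\dots,f_m\in S_2^N$, and all strictly positive $a,b\in M_N$ with $\operatorname{tr}a^2=\operatorname{tr}b^2=1$.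
\end{proposition}

The infimum that defines $\lambda_{cb}(E)$ is first turned into a supremum of traces of operators on $E$. Each such operator is then factored through a Hilbert space of dimension at most $n$, which is the only place where $\dim E$ enters.

\begin{proof}
\emph{Duality.} With $V=B(\mathcal H)$ and $V'=E^*$, maps $P\in CB(B(\mathcal H),E)$ correspond isometrically to functionals $\varphi_P(x\otimes\xi)=\xi(Px)$ on $B(\mathcal H)\widehat\otimes E^*$. The map $P$ is a projection onto $E$ exactly when $\xi(Px)=\xi(x)$ for all $x\in E$, $\xi\in E^*$, that is, when $\varphi_P$ extends the functional $t_E(x\otimes\xi)=\xi(x)$ on the subspace $E\otimes E^*$. By the Hahn--Banach theorem, $\lambda_{cb}(E)$ is the norm of $t_E$ on $E\otimes E^*$ for the norm induced by $B(\mathcal H)\widehat\otimes E^*$. Fix $0<\lambda'<\lambda_{cb}(E)$ and choose $u\in E\otimes E^*$ with $\|u\|_\wedge<1$ and $|t_E(u)|>\lambda'$. After rescaling, $u$ has a representation \eqref{eq:projective} with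 $v\in M_N(B(\mathcal H))$, $w\in M_N(E^*)$ and $\|v\|,\|w\|,\|\alpha\|_2,\|\beta\|_2\le1$.

The tensor $u$ defines the operator $\hat u(x)=\sum_{ij}(\alpha w(x)\beta)_{ij}v_{ij}$ on $E$. Since $u\in E\otimes E^*$, it maps $E$ into $E$, and its trace is $t_E(u)$. Write $\alpha=oa$ and $\beta=bo'$ with $o,o'$ unitary and $a,b\ge0$, so that $\|a\|_2,\|b\|_2\le1$. Then
\[
\hat u(x)=\sum_{r,s}(a\,w(x)\,b)_{rs}\,v'_{rs},\qquad v'_{rs}=\sum_{i,j}o_{ir}v_{ij}o'_{sj},
\]
and $v'=o^tv\,o'^t$ is a contraction.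

\emph{Factorization.} We split the weights $a,b$ evenly between two maps:
\[
\Phi:E\to S_2^N,\ \ \Phi(x)=a^{1/2}w(x)b^{1/2};\qquad \Psi:S_2^N\to B(\mathcal H),\ \ \Psi(\xi)=\sum_{r,s}(a^{1/2}\xi b^{1/2})_{rs}v'_{rs}.
\]
Then $\hat u=\Psi\Phi$. Let $E_2=\Phi(E)$ and $m=\dim E_2\le n$; we have $m\ge1$ because $t_E(u)\ne0$. As $\Psi(E_2)=\hat u(E)\subseteq E$, the maps $\Phi:E\to E_2$ and $\Psi:E_2\to E$ can be composed in both orders, and $t_E(u)$ is the trace of $\Phi\Psi$ on $E_2$.

To compute $\Phi\Psi\xi$ we want to apply $w$ to each $v'_{rs}$, but only the combination $\Psi\xi$ lies in $E$. So we extend the complete contraction $w:E\to M_N$ to a complete contraction $\tilde w:B(\mathcal H)\to M_N$ and put $y_{rs}=\tilde w(v'_{rs})$. Then $y=\sum e_{rs}\otimes y_{rs}\in M_N\otimes M_N$ is a contraction, and for $\xi\in E_2$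
\[
\Phi\Psi\xi=\sum_{r,s}(a^{1/2}\xi b^{1/2})_{rs}\;a^{1/2}y_{rs}b^{1/2}.
\]
Let $(f_k)$ be an orthonormal basis of $E_2$ and $g_k=a^{1/2}f_kb^{1/2}$. Using $\operatorname{tr}(f_k^*a^{1/2}y_{rs}b^{1/2})=\operatorname{tr}(y_{rs}g_k^*)$ and $\operatorname{tr}(e_{rs}g_k^t)=(g_k)_{rs}$,
\[
t_E(u)=\sum_k\langle f_k,\Phi\Psi f_k\rangle=\sum_k\sum_{r,s}(g_k)_{rs}\operatorname{tr}(y_{rs}g_k^*)=\operatorname{Tr}\Big(y\sum_kg_k^t\otimes g_k^*\Big).
\]
The even splitting has put the same matrix $g_k$ in both tensor factors. The adjoint of $\sum g_k^t\otimes g_k^*$ is $\sum\bar g_k\otimes g_k=A^{1/2}KB^{1/2}$, so $\lambda'<|t_E(u)|\le F(f;a,b)$.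

\emph{Normalization.} Since $F>0$, both $a$ and $b$ are nonzero. As $F(f;sa,tb)=st\,F(f;a,b)$ for $s,t>0$, dividing $a$ and $b$ by their Hilbert--Schmidt norms, which are at most $1$, does not decrease $F$. Finally $F$ is continuous in $(a,b)$, so replacing $a,b$ by $(a+\varepsilon)/\|a+\varepsilon\|_2$ and $(b+\varepsilon)/\|b+\varepsilon\|_2$ with $\varepsilon>0$ small keeps $F>\lambda'$.
\end{proof}

The next lemma gives $F\le\sqrt m$ and records what near equality means.

\begin{lemma}\label{lem:CS}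
Let $a,b\ge0$ with $\operatorname{tr}a^2=\operatorname{tr}b^2=1$, and let $K=W|K|$ with $W$ unitary. Then, with $F=F(f;a,b)$,
\[
\|K-\sqrt m\,AW\|_2^2+\|K-\sqrt m\,WB\|_2^2\le4\sqrt m\,(\sqrt m-F).
\]
In particular $F\le\sqrt m$.
\end{lemma}

\begin{proof}
Write $A^{1/2}KB^{1/2}=(A^{1/2}W|K|^{1/2})(|K|^{1/2}B^{1/2})$. By the Cauchy--Schwarz and arithmetic--geometric mean inequalities,
\[
F\le\tfrac12\big(\operatorname{Tr}(AW|K|W^*)+\operatorname{Tr}(|K|B)\big)=\tfrac12\big(\operatorname{Tr}(W^*AK)+\operatorname{Tr}(|K|B)\big),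
\]
and both traces are real, being squared Hilbert--Schmidt norms. Since $\|K\|_2^2=m$, $\|A\|_2=\|B\|_2=1$ and $K^*W=|K|$,
\[
\|K-\sqrt mAW\|_2^2=2m-2\sqrt m\operatorname{Tr}(W^*AK),\qquad\|K-\sqrt mWB\|_2^2=2m-2\sqrt m\operatorname{Tr}(|K|B).
\]
The sum is at most $4m-4\sqrt m\,F$.
\end{proof}

\subsection*{Configurations and their defect}

Families with $m\le n-1$ have $F\le\sqrt{n-1}\le\sqrt n-\frac1{2\sqrt n}$, so only $m=n$ needs attention. Call $(f,a,b,W)$ an \emph{$n$-configuration} if $f_1,\dots,f_n\in S_2^N$ are orthonormal, $a,b\in M_N$ are strictly positive with $\operatorname{tr}a^2=\operatorname{tr}b^2=1$, and $W$ is a unitary with $K=W|K|$. Put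
\begin{gather*}
L=K-\sqrt n\,AW,\qquad L'=K-\sqrt n\,WB,\qquad \eta_L=\|L\|_2,\qquad \eta_R=\|L'\|_2,\qquad \eta^2=\eta_L^2+\eta_R^2,\\
\rho=a^2,\qquad\tau=b^2,\qquad p=\sum_kf_kf_k^*,\qquad q=\sum_kf_k^*f_k ,
\end{gather*}
so that $\operatorname{tr}\rho=\operatorname{tr}\tau=1$ and $\operatorname{tr}p=\operatorname{tr}q=n$. Lemma~\ref{lem:CS} says $\sqrt n(\sqrt n-F)\ge\eta^2/4$. With Proposition~\ref{prop:reduction} we obtain
\begin{equation}\label{eq:book}
\sqrt n\,(\sqrt n-\Lambda_n)\ \ge\ \min\Big\{\frac12,\ \inf\frac{\eta^2}{4}\Big\},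
\end{equation}
the infimum being over all $n$-configurations of all sizes $N$.

\emph{Left-right symmetry.} If $(f_k,a,b,W)$ is an $n$-configuration, so is $(f_k^*,b,a,W^*)$: the $f_k^*$ are orthonormal, $\sum\overline{f_k^*}\otimes f_k^*=K^*$, and $K^*=|K|W^*=W^*(W|K|W^*)=W^*|K^*|$. The new $L$ is $K^*-\sqrt nBW^*=L'^*$ and the new $L'$ is $L^*$. So $\eta$ is unchanged, and the pairs $(\eta_L,\eta_R)$, $(\rho,\tau)$, $(p,q)$ are interchanged. Every statement about configurations therefore has a mirror image.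

\section{Two matrices: proof of Theorem~\ref{thm:A}}\label{sec:A}

\subsection*{The case of equality}

Take $n=2$ and suppose $\eta=0$, so that $K=\sqrt2AW=\sqrt2WB$. Then
\[
KK^*=\sum_{k,l\le2}\overline{f_kf_l^*}\otimes f_kf_l^*=2\,\bar\rho\otimes\rho .
\]
If $\operatorname{tr}(x\rho)=0$, pairing with $\bar x\otimes x$ as in \eqref{eq:test} gives $\sum_{kl}|\operatorname{tr}(xf_kf_l^*)|^2=0$. So each $f_kf_l^*$ is a multiple of $\rho$, and comparing traces gives $f_kf_l^*=\delta_{kl}\rho$. The mirror image is $f_k^*f_l=\delta_{kl}\tau$. These two sets of relations are incompatible. The second set gives $|f_1|=|f_2|=b$, so $f_i=u_ib$ with $u_i$ unitary and $\|f_1f_2^*\|_1=\|u_1\tau u_2^*\|_1=1$, while the first set demands $f_1f_2^*=0$.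

The argument needs a second matrix $f_2$: for $n=1$ and $f_1=a=b$ we have $K=A=B$, $W=1$ and $\eta=0$. It also needs both sets of relations.

\begin{example}\label{ex:row}
Let $N=n$, $f_k=e_{1k}$ and $a=e_{11}$ (the definitions make sense for $a\ge0$). Then $f_kf_l^*=\delta_{kl}\rho$. With the unit vectors $\epsilon=e_1\otimes e_1$ and $\Omega=n^{-1/2}\sum e_k\otimes e_k$ we have $K=\sqrt n\,\epsilon\,\Omega^*$, $|K|=\sqrt n\,\Omega\Omega^*$, $A=\epsilon\epsilon^*$ and $W\Omega=\epsilon$, so $\sqrt nAW=K$ and $\eta_L=0$. On the other side $\langle\Omega,B\Omega\rangle=\frac1n\sum|b_{kl}|^2=\frac1n$, so $\eta_R^2=2n-2$ and $F=\sqrt n\,\|A^{1/2}\epsilon\|\,\|B^{1/2}\Omega\|=1$ for every $b$.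
\end{example}

Excluding $\eta=0$ does not yet give $\lambda_{cb}(E)<\sqrt n$, even for one space $E$, because the size $N$ in Proposition~\ref{prop:reduction} may grow as $\lambda'\to\lambda_{cb}(E)$. Both halves of the argument must be made quantitative with constants free of $N$. The trace norm is the right norm for this: products such as $f_kf_l^*$ of two elements of $S_2^N$ have trace norm at most $1$ whatever $N$ is.

\subsection*{Approximate relations}

\begin{lemma}\label{lem:relations}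
Let $\omega_L=2\sqrt n\,\eta_L$ and $\omega_R=2\sqrt n\,\eta_R$. For every $n$-configuration and every contraction $x\in M_N$,
\[
\sum_{k,l}\big|\operatorname{tr}x(f_kf_l^*-\delta_{kl}\rho)\big|^2\le3\omega_L,\qquad\sum_{k,l}\big|\operatorname{tr}x(f_k^*f_l-\delta_{kl}\tau)\big|^2\le3\omega_R .
\]
Moreover $\|p-n\rho\|_1\le\omega_L$ and $\|q-n\tau\|_1\le\omega_R$.
\end{lemma}

\begin{proof}
By symmetry it suffices to prove the statements with $\omega_L$. Let $g_{kl}=f_kf_l^*$, so $\operatorname{tr}g_{kl}=\delta_{kl}$, and let $X=\sqrt nAW$. Then $KK^*=\sum\bar g_{kl}\otimes g_{kl}$, $XX^*=n\bar\rho\otimes\rho$ and $KK^*-XX^*=KL^*+LX^*$. Since $\|K\|_2=\|X\|_2=\sqrt n$,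
\[
\Big\|\sum_{k,l}\bar g_{kl}\otimes g_{kl}-n\bar\rho\otimes\rho\Big\|_1\le\omega_L .
\]
Let $t=\operatorname{tr}(x\rho)$, so $|t|\le1$. Pairing with the contractions $\bar x\otimes x$ and $1\otimes x$ and using \eqref{eq:test},
\[
\Big|\sum_{k,l}|\operatorname{tr}(xg_{kl})|^2-n|t|^2\Big|\le\omega_L,\qquad|\operatorname{tr}(xp)-nt|\le\omega_L .
\]
The second inequality, for all contractions $x$, is $\|p-n\rho\|_1\le\omega_L$. Expanding the squares,
\begin{align*}
\sum_{k,l}|\operatorname{tr}(xg_{kl})-\delta_{kl}t|^2&=\sum_{k,l}|\operatorname{tr}(xg_{kl})|^2-2\operatorname{Re}\bar t\operatorname{tr}(xp)+n|t|^2\\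
&\le(n|t|^2+\omega_L)+(-2n|t|^2+2\omega_L)+n|t|^2=3\omega_L .\qedhere
\end{align*}
\end{proof}

\begin{lemma}\label{lem:incompatible}
If $\|f_1\|_2=\|f_2\|_2=1$, then $\|f_1f_2^*\|_1+\frac12\|f_1^*f_1-f_2^*f_2\|_1\ge1$.
\end{lemma}

\begin{proof}
Write $f_i=u_i|f_i|$ with $u_i$ unitary. Then $f_1f_2^*=u_1|f_1||f_2|u_2^*$, and by Lemma~\ref{lem:PS}
\[
\|f_1f_2^*\|_1=\big\||f_1||f_2|\big\|_1\ge\operatorname{tr}|f_1||f_2|=1-\tfrac12\big\||f_1|-|f_2|\big\|_2^2\ge1-\tfrac12\|f_1^*f_1-f_2^*f_2\|_1 .\qedhere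
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Take an $n$-configuration with $n\ge2$. Keeping only the term $(k,l)=(1,2)$ in the first inequality of Lemma~\ref{lem:relations} gives $\|f_1f_2^*\|_1\le\sqrt{3\omega_L}$. Keeping the terms $(1,1)$ and $(2,2)$ in the second gives, for each contraction $x$,
\[
|\operatorname{tr}x(f_1^*f_1-f_2^*f_2)|\le|\operatorname{tr}x(f_1^*f_1-\tau)|+|\operatorname{tr}x(f_2^*f_2-\tau)|\le\sqrt2\,\sqrt{3\omega_R},
\]
so $\|f_1^*f_1-f_2^*f_2\|_1\le\sqrt{6\omega_R}$. Lemma~\ref{lem:incompatible} yields $1\le\sqrt{3\omega_L}+\frac12\sqrt{6\omega_R}$, and the mirror image is $1\le\sqrt{3\omega_R}+\frac12\sqrt{6\omega_L}$. Average the two, put $\mu=\sqrt3+\frac{\sqrt6}2$, and use the power mean inequality and $\omega_L^2+\omega_R^2=4n\eta^2$: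
\[
1\le\mu\,\frac{\sqrt{\omega_L}+\sqrt{\omega_R}}2\le\mu\Big(\frac{\omega_L^2+\omega_R^2}2\Big)^{1/4}=\mu\,(2n\eta^2)^{1/4}.
\]
Thus $\eta^2/4\ge1/(8\mu^4n)$. Here $\mu^2=\frac92+3\sqrt2$ and $8\mu^4=306+216\sqrt2<612$, because $\sqrt2<\frac{17}{12}$. By \eqref{eq:book}, $\sqrt n(\sqrt n-\Lambda_n)\ge\min\{\frac12,\frac1{612n}\}=\frac1{612n}$. Together with $ex(E)\le\lambda_{cb}(E)$ this proves the theorem.
\end{proof}

\section{All matrices at once: a gap of order $n^{-1/2}$}\label{sec:B}

Parts (i) and (ii) of Theorem~\ref{thm:B} require a lower bound for $\eta$ that does not decay with $n$. When $\eta$ is of order $1$, the numbers $\omega_L,\omega_R$ are of order $\sqrt n$, and Lemma~\ref{lem:relations} says nothing about a single pair $f_1,f_2$. We test instead the approximation $K\approx\sqrt nAW$ against one operator $\Xi=\frac1n\sum\bar h_k\otimes h_k$, where $h_k$ is a rescaled version of $f_k^*$, and estimate $\|\Xi K\|_2$ from both sides.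

\subsection*{A fourth-moment inequality and the tracial model}

\begin{lemma}\label{lem:gramlower}
Let $h_1,\dots,h_n,f_1,\dots,f_n\in M_N$, $\Xi=\frac1n\sum\bar h_k\otimes h_k$ and $K=\sum\bar f_i\otimes f_i$. Then
\[
\|\Xi K\|_2\ge\frac{1}{n\sqrt{2n(n+1)}}\Big(\sum_{k,i}\|h_kf_i\|_2^2+\Big\|\sum_kh_kf_k\Big\|_2^2\Big).
\]
\end{lemma}

\begin{proof}
We have $n\,\Xi K=\sum_{k,i}\overline{h_kf_i}\otimes h_kf_i$, so by \eqref{eq:gram} $n\|\Xi K\|_2=\|\Gamma\|_2$, where $\Gamma_{(k,i),(l,j)}=\langle h_kf_i,h_lf_j\rangle$ is the $n^2\times n^2$ Gram matrix. Let $\Omega\in\mathbb C^{n^2}$ be the unit vector with entries $\delta_{ki}/\sqrt n$ and $Y=1+n\,\Omega\Omega^*$. Then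
\[
\operatorname{Tr}(Y\Gamma)=\operatorname{Tr}\Gamma+\sum_{k,l}\langle h_kf_k,h_lf_l\rangle=\sum_{k,i}\|h_kf_i\|_2^2+\Big\|\sum_kh_kf_k\Big\|_2^2 ,
\]
and $\|Y\|_2^2=(n+1)^2+(n^2-1)=2n(n+1)$. Now use $\operatorname{Tr}(Y\Gamma)\le\|Y\|_2\|\Gamma\|_2$.
\end{proof}

In the application both terms in the bracket are close to $n^2$. The trace $n^2$ alone would allow $\Gamma=1$ and $\|\Xi K\|_2=1$. The second term says that the single direction $\Omega$ carries the weight $n$, because the $n$ products $h_kf_k$ point in nearly the same direction. Spreading the remaining trace $n^2-n$ evenly over $\Omega^\perp$ gives the matrix $\frac n{n+1}Y$, which explains the choice of $Y$, and raises the bound from $1$ to $\sqrt{2n/(n+1)}$.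

The whole method is visible when
\begin{equation}\label{eq:model}
a=b=N^{-1/2}\,1,\qquad p=q=\tfrac nN\,1 ,
\end{equation}
which holds for instance if $f_k=N^{-1/2}u_k$ for unitaries $u_k$ with $\operatorname{tr}(u_k^*u_l)=N\delta_{kl}$. Here $F=\|K\|_1/N$, and $\eta_L$ measures how far the $N^2$ singular values of $K$ are from the common value $\sqrt n/N$. Take $h_k=\sqrt Nf_k^*$, so $\Xi=\frac NnK^*$. By \eqref{eq:rowcol}, $\|K\|\le n/N$, so $\|\Xi\|\le1$; also $\|\Xi A\|_2=\frac1n\|K\|_2=n^{-1/2}$. From $K=\sqrt nAW+L$ we get $\|\Xi K\|_2\le1+\eta_L$. On the other hand $\sum\|h_kf_i\|_2^2=N\operatorname{tr}p^2=n^2$ and $\|\sum h_kf_k\|_2^2=N\operatorname{tr}q^2=n^2$, so Lemma~\ref{lem:gramlower} gives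
\begin{equation}\label{eq:modelbound}
1+\eta_L\ge\|\Xi K\|_2\ge\sqrt{\frac{2n}{n+1}} .
\end{equation}
The right side exceeds $1$ exactly when $n\ge2$, and it tends to $\sqrt2$. This is the origin of the constant $\frac12(\sqrt2-1)^2=\frac{3-2\sqrt2}2$.

For general weights the natural choice is $h_k=f_k^*a^{-1}$, for which again $\Xi A=\frac1nK^*$. The bound \eqref{eq:rowcol} for $\|\Xi\|$ needs $\sum h_k^*h_k=a^{-1}pa^{-1}\le n$ and $\sum h_kh_k^*=\sum f_k^*a^{-2}f_k\le n$. If we had $af_k=f_kb$, the last sum would be $b^{-1}qb^{-1}$, and both conditions would follow from $p\le n\rho$ and $q\le n\tau$. There are two obstacles: the relation $af_k=f_kb$ holds only approximately, and Lemma~\ref{lem:relations} compares $p$ with $n\rho$ in trace norm, not in the order of positive matrices. Lemma~\ref{lem:concentration} quantifies the first relation, and Lemma~\ref{lem:smoothing} repairs both defects.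

Fix an $n$-configuration and put $\delta=\eta/\sqrt n$. Lemma~\ref{lem:relations} gives
\begin{equation}\label{eq:pq}
\|p-n\rho\|_1\le2n\delta,\qquad\|q-n\tau\|_1\le2n\delta .
\end{equation}

\subsection*{The matrices $f_k$ almost intertwine $a$ and $b$}

Strict positivity of $a$ and $b$ is used from here on. Let
\[
R\xi=(\log a)\xi-\xi\log b,\qquad\xi\in S_2^N .
\]
If $u$ and $v$ are eigenvectors of $a$ and $b$ with eigenvalues $\alpha$ and $\beta$, then $uv^*$ is an eigenvector of $R$ with eigenvalue $\log(\alpha/\beta)$, and such matrices form an orthonormal basis. So $R$ is self-adjoint, $V_s\xi:=e^{isR}\xi=a^{is}\xi b^{-is}$, $e^{-R}\xi=a^{-1}\xi b$, and $R\xi=0$ means $a\xi=\xi b$.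

\begin{lemma}\label{lem:concentration}
$\displaystyle\sum_k\big\langle f_k,\min(1,R^2)f_k\big\rangle\le128\,\eta^2$.
\end{lemma}

The source of this estimate is $L'-L=\sqrt n(AW-WB)$, which makes $K$ almost invariant under $X\mapsto A^{is}XB^{-is}$. On the conjugated tensor factor this group runs backward, so the phases in the two factors add up instead of canceling: if $Rf_k=r_kf_k$, then $A^{is}KB^{-is}=\sum e^{2isr_k}\bar f_k\otimes f_k$, and invariance forces $r_k=0$.

\begin{proof}
\emph{A scalar inequality.} For $s\in[0,1]$ and $x,y>0$,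
\begin{equation}\label{eq:scalar}
x\,|e^{is\log(x/y)}-1|\le4|x-y| .
\end{equation}
If $y\ge x$, the left side is at most $x\log(y/x)\le y-x$. If $y<x$, put $v=\log(x/y)>0$. The left side is at most $x\min(2,v)$, the right side is $4x(1-e^{-v})$, and $\min(2,v)\le4(1-e^{-v})$: for $v\le2$ concavity gives $1-e^{-v}\ge\frac{1-e^{-2}}2v\ge\frac v4$, and for $v\ge2$ we have $4(1-e^{-v})\ge4(1-e^{-2})\ge2$.

\emph{Almost invariance of $K$.} Let $\alpha_I,\beta_J>0$ be the eigenvalues of $A,B$, and let $W_{IJ}$ be the coefficients of $W$ with respect to corresponding orthonormal eigenbases. Then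
\[
\|A^{is}AWB^{-is}-AW\|_2^2=\sum|W_{IJ}|^2\alpha_I^2|e^{is\log(\alpha_I/\beta_J)}-1|^2,\qquad\|AW-WB\|_2^2=\sum|W_{IJ}|^2(\alpha_I-\beta_J)^2 .
\]
Since $\sqrt n\|AW-WB\|_2=\|L'-L\|_2\le\eta_L+\eta_R\le\sqrt2\,\eta$, inequality \eqref{eq:scalar} shows that $X=\sqrt nAW$ satisfies $\|A^{is}XB^{-is}-X\|_2\le4\sqrt2\,\eta\le6\eta$ for $s\in[0,1]$. As $K=X+L$ and $A^{is},B^{-is}$ are unitary, $\|A^{is}KB^{-is}-K\|_2\le6\eta+2\eta_L\le8\eta$. Both $K$ and $A^{is}KB^{-is}$ have squared norm $n$, so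
\begin{equation}\label{eq:almostinv}
\operatorname{Re}\langle K,A^{is}KB^{-is}\rangle\ge n-32\eta^2\qquad(0\le s\le1).
\end{equation}

\emph{From $K$ to the $f_k$.} The spectral decomposition gives $\bar a^{\,is}=\overline{a^{-is}}$, so $A^{is}KB^{-is}=\sum_k\overline{V_{-s}f_k}\otimes V_sf_k$. Let $\mathcal N_{lk}=\langle f_l,V_sf_k\rangle$. Then $\langle\bar f_l,\overline{V_{-s}f_k}\rangle=\langle V_{-s}f_k,f_l\rangle=\langle f_k,V_sf_l\rangle=\mathcal N_{kl}$, and
\[
\langle K,A^{is}KB^{-is}\rangle=\sum_{k,l}\mathcal N_{kl}\mathcal N_{lk}=\operatorname{Tr}\mathcal N^2 .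
\]
Write $\mathcal N=C+iS$, where the Hermitian matrices $C,S$ are the compressions of $\cos(sR),\sin(sR)$ to $\operatorname{span}(f_k)$. As $\operatorname{Tr}(CS)$ is real, $\operatorname{Re}\operatorname{Tr}\mathcal N^2=\operatorname{Tr}C^2-\operatorname{Tr}S^2\le\operatorname{Tr}C^2$. By Bessel's inequality,
\[
\operatorname{Tr}C^2=\sum_{k,l}|\langle f_l,\cos(sR)f_k\rangle|^2\le\sum_k\|\cos(sR)f_k\|_2^2=n-\sum_k\langle f_k,\sin^2(sR)f_k\rangle .
\]
With \eqref{eq:almostinv} we get $\sum_k\langle f_k,\sin^2(sR)f_k\rangle\le32\eta^2$ for $s\in[0,1]$.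

\emph{Averaging in $s$} removes the zeros of $\sin^2(sr)$ other than $r=0$. We have
\[
\int_0^1\sin^2(sr)\,ds=\frac12\Big(1-\frac{\sin2r}{2r}\Big)\ge\frac14\min(1,r^2).
\]
For $|r|\ge1$ this holds because $|\frac{\sin2r}{2r}|\le\frac12$. For $|r|\le1$, the bound $\frac{\sin x}x\le1-\frac{x^2}6+\frac{x^4}{120}$ shows that the integral is at least $\frac{r^2}3-\frac{r^4}{15}\ge\frac{4r^2}{15}\ge\frac{r^2}4$. Integrating over $s\in[0,1]$ gives the lemma.
\end{proof}

\subsection*{Gaussian smoothing}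

We would like to move $a$ across $f_k$, writing $f_kb=af_k''$ with $f_k''=e^{-R}f_k$ close to $f_k$. Lemma~\ref{lem:concentration} does not give this, since $e^{-r}$ is unbounded while $\min(1,r^2)$ is bounded. So we first damp the part of $f_k$ where $|R|$ is large. A Gaussian cutoff $\varphi$ has the advantage that both $\varphi(r)$ and $e^{-r}\varphi(r)$ are averages of the functions $e^{isr}$, so that the damped matrices are averages of $a^{is}f_kb^{-is}$ and \eqref{eq:opCS} yields operator inequalities for them.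

Fix $\sigma>0$ and let $\varphi(r)=e^{-r^2/2\sigma^2}$. The functions $\psi=\varphi$ and $\psi(r)=e^{-r}\varphi(r)$ are bounded, have bounded derivatives and equal $1$ at $0$. Hence there is $c_\sigma$, depending only on $\sigma$, with $|1-\psi(r)|\le c_\sigma\min(1,|r|)$ for both. Put $\gamma_\sigma=\sqrt{128}\,c_\sigma$.

\begin{lemma}\label{lem:smoothing}
Let $f_k'=\varphi(R)f_k$ and $f_k''=e^{-R}\varphi(R)f_k$. There are $\theta,\theta'\ge0$ in $M_N$ such that, with $\hat\rho=\rho+\theta$ and $\hat\tau=\tau+\theta'$: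
\begin{enumerate}
\item[(a)] $f_k'b=af_k''$;
\item[(b)] $\big(\sum\|f_k'-f_k\|_2^2\big)^{1/2}\le\gamma_\sigma\eta$ and $\big(\sum\|f_k''-f_k\|_2^2\big)^{1/2}\le\gamma_\sigma\eta$;
\item[(c)] $\sum f_k'f_k'^*\le n\hat\rho$ and $\sum f_k''^*f_k''\le e^{\sigma^2}n\hat\tau$;
\item[(d)] $\operatorname{tr}\theta\le\delta$ and $\operatorname{tr}\theta'\le\delta$;
\item[(e)] $\hat\rho,\hat\tau$ are invertible, and $\|\hat\rho^{-1/2}a\|\le1$, $\|\hat\tau^{-1/2}b\|\le1$.
\end{enumerate}
\end{lemma}

\begin{proof}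
(a) is $f_k''=a^{-1}f_k'b$. (b) follows from $(1-\psi(R))^2\le c_\sigma^2\min(1,R^2)$ and Lemma~\ref{lem:concentration}.

Let $\nu$ be the centered Gaussian probability measure of variance $\sigma^{-2}$, so $\varphi(r)=\int e^{isr}d\nu(s)$. Completing the square gives $e^{-r}\varphi(r)=e^{\sigma^2/2}\varphi(r+\sigma^2)$. Therefore
\[
f_k'=\int a^{is}f_kb^{-is}\,d\nu,\qquad f_k''=e^{\sigma^2/2}\int e^{is\sigma^2}a^{is}f_kb^{-is}\,d\nu ,
\]
and \eqref{eq:opCS} gives
\[
\sum f_k'f_k'^*\le\tilde p:=\int a^{is}pa^{-is}\,d\nu,\qquad\sum f_k''^*f_k''\le e^{\sigma^2}\tilde q,\qquad\tilde q:=\int b^{is}qb^{-is}\,d\nu .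
\]
Since $a^{is}$ commutes with $\rho$, we have $\tilde p-n\rho=\int a^{is}(p-n\rho)a^{-is}d\nu$, so $\|\tilde p-n\rho\|_1\le2n\delta$ by \eqref{eq:pq}, and $\operatorname{tr}(\tilde p-n\rho)=0$. The same holds for $\tilde q-n\tau$. To turn closeness in trace norm into an operator inequality, we enlarge $\rho$ and $\tau$ by the positive parts
\[
\theta=(\tilde p/n-\rho)_+,\qquad\theta'=(\tilde q/n-\tau)_+ .
\]
Then $\hat\rho\ge\rho+(\tilde p/n-\rho)=\tilde p/n$ and $\hat\tau\ge\tilde q/n$, which gives (c). A Hermitian matrix $z$ of trace $0$ has $\operatorname{tr}z_+=\frac12\|z\|_1$, which gives (d). Finally $\hat\rho\ge a^2$ implies $\hat\rho^{-1}\le a^{-2}$, so $a\hat\rho^{-1}a\le1$; the same argument applies to $\hat\tau\ge b^2$. This is (e).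
\end{proof}

\subsection*{The test operator}

\begin{proposition}\label{prop:key}
For every $\sigma>0$ and every $n$-configuration, with $\delta=\eta/\sqrt n$,
\[
1+e^{\sigma^2/2}\min(\eta_L,\eta_R)\ \ge\ \sqrt{\frac{2n}{n+1}}\,\Big(1-\delta^{1/2}-(6+2\gamma_\sigma)\,\delta\Big).
\]
\end{proposition}

\begin{proof}
The right side is invariant under the left-right symmetry, so it suffices to prove the inequality with $\eta_L$. Write $\gamma=\gamma_\sigma$. The substitute for $f_k^*a^{-1}$ is
\[
h_k=\hat\tau^{-1/2}\,b\,f_k'^*\,\hat\rho^{-1/2}=\hat\tau^{-1/2}f_k''^*\,a\,\hat\rho^{-1/2},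
\]
the two forms being equal by the adjoint of Lemma~\ref{lem:smoothing}(a). (In the model \eqref{eq:model}, $R=0$, $\theta=\theta'=0$ and $h_k=\sqrt Nf_k^*$.) Let $\Xi=\frac1n\sum\bar h_k\otimes h_k$, and put
\[
Y_0=b\hat\tau^{-1}b,\qquad Z_0=a\hat\rho^{-1/2},
\]
so that $0\le Y_0\le1$ and $\|Z_0\|\le1$ by (e). Letters (a)--(e) refer to Lemma~\ref{lem:smoothing}.

\emph{Upper bound.} The first form of $h_k$ controls one sum and the second form the other: by (e) and (c),
\begin{align*}
\Sigma:=\sum h_k^*h_k&=\hat\rho^{-1/2}\sum f_k'Y_0f_k'^*\,\hat\rho^{-1/2}\le\hat\rho^{-1/2}\sum f_k'f_k'^*\,\hat\rho^{-1/2}\le n,\\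
\sum h_kh_k^*&=\hat\tau^{-1/2}\sum f_k''^*Z_0Z_0^*f_k''\,\hat\tau^{-1/2}\le\hat\tau^{-1/2}\sum f_k''^*f_k''\,\hat\tau^{-1/2}\le e^{\sigma^2}n .
\end{align*}
So $\|\Xi\|\le e^{\sigma^2/2}$ by \eqref{eq:rowcol}. Next, $n\,\Xi A=\sum\overline{h_ka}\otimes h_ka$, so $n\|\Xi A\|_2=\|T\|_2$ by \eqref{eq:gram}, where $T_{kl}=\langle h_ka,h_la\rangle$. For $c\in\mathbb C^n$, by (e) and $0\le\varphi\le1$,
\[
\langle c,Tc\rangle=\Big\|\hat\tau^{-1/2}b\Big(\sum_l\bar c_lf_l'\Big)^*\hat\rho^{-1/2}a\Big\|_2^2\le\Big\|\varphi(R)\sum_l\bar c_lf_l\Big\|_2^2\le|c|^2 .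
\]
Hence $0\le T\le1$ in $M_n$, $\|T\|_2\le\sqrt n$ and $\|\Xi A\|_2\le n^{-1/2}$. From $K=\sqrt nAW+L$,
\begin{equation}\label{eq:upper}
\|\Xi K\|_2\le1+e^{\sigma^2/2}\eta_L .
\end{equation}

\emph{First term of the lower bound.} We have $\sum_{k,i}\|h_kf_i\|_2^2=\operatorname{tr}(\Sigma p)$. We replace $p$ by $n\hat\rho$, which cancels the factors $\hat\rho^{-1/2}$ in $\Sigma$. By $0\le\Sigma\le n$, \eqref{eq:pq} and (d),
\[
\operatorname{tr}(\Sigma p)\ge n\operatorname{tr}(\Sigma\rho)-2n^2\delta=n\operatorname{tr}(\Sigma\hat\rho)-n\operatorname{tr}(\Sigma\theta)-2n^2\delta\ge n\operatorname{tr}(\Sigma\hat\rho)-3n^2\delta .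
\]
Let $s^2=\operatorname{tr}(\Sigma\hat\rho)=\sum\|f_k'Y_0^{1/2}\|_2^2$ and $r^2=\sum\|f_kY_0^{1/2}\|_2^2=\operatorname{tr}(Y_0q)\le n$ with $r,s\ge0$. By (b) and the triangle inequality $s\ge r-\gamma\eta$. This implies $s^2\ge r^2-2r\gamma\eta$ (square if $r\ge\gamma\eta$; otherwise the right side is not positive), so $s^2\ge\operatorname{tr}(Y_0q)-2\gamma n\delta$. By \eqref{eq:pq}, $\operatorname{tr}(Y_0q)\ge n\operatorname{tr}(Y_0\tau)-2n\delta$. Finally $\operatorname{tr}(Y_0\tau)=\operatorname{tr}(\tau\hat\tau^{-1}\tau)$, and substituting $\tau=\hat\tau-\theta'$,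
\[
\tau\hat\tau^{-1}\tau=\hat\tau-2\theta'+\theta'\hat\tau^{-1}\theta'\ge\tau-\theta',
\]
so $\operatorname{tr}(Y_0\tau)\ge1-\delta$. Collecting, $s^2\ge n(1-(3+2\gamma)\delta)$ and
\begin{equation}\label{eq:first}
\sum_{k,i}\|h_kf_i\|_2^2\ge n^2\big(1-(6+2\gamma)\delta\big).
\end{equation}

\emph{Second term of the lower bound.} Let $\zeta=\sum h_kf_k$. If all approximations were exact, $\zeta$ would be $\sum b^{-1}f_k^*f_k=nb$, so we pair $\zeta$ with $\hat\tau^{1/2}$, which is close to $b$ and cancels the factor $\hat\tau^{-1/2}$. With the second form of $h_k$,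
\[
\operatorname{tr}(\hat\tau^{1/2}\zeta)=\sum_k\operatorname{tr}(f_k''^*Z_0f_k)=n\operatorname{tr}(Z_0\rho)+\operatorname{tr}\big(Z_0(p-n\rho)\big)+\sum_k\langle f_k''-f_k,Z_0f_k\rangle .
\]
The middle term is at most $2n\delta$ in modulus by \eqref{eq:pq}. The last is at most $\gamma\eta\sqrt n=\gamma n\delta$ by (b), the Cauchy--Schwarz inequality and $\sum\|Z_0f_k\|_2^2\le n$. For the first term, $1=\operatorname{tr}(a^2\hat\rho^{1/2}\hat\rho^{-1/2})$ and $\operatorname{tr}(Z_0\rho)=\operatorname{tr}(a^2\,a\,\hat\rho^{-1/2})$, so by (e), Lemma~\ref{lem:PS} and (d),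
\[
|1-\operatorname{tr}(Z_0\rho)|=\big|\operatorname{tr}\big(\hat\rho^{-1/2}a\cdot a(\hat\rho^{1/2}-a)\big)\big|\le\|a\|_2\,\|\hat\rho^{1/2}-a\|_2\le\|\hat\rho-\rho\|_1^{1/2}\le\delta^{1/2}.
\]
Thus $|\operatorname{tr}(\hat\tau^{1/2}\zeta)|\ge n(1-x)$ with $x=\delta^{1/2}+(2+\gamma)\delta$, while $|\operatorname{tr}(\hat\tau^{1/2}\zeta)|^2\le\|\zeta\|_2^2\operatorname{tr}\hat\tau\le\|\zeta\|_2^2(1+\delta)$. If $x\le1$, then
\[
\|\zeta\|_2^2\ge n^2\frac{(1-x)^2}{1+\delta}\ge n^2(1-x)^2(1-\delta)\ge n^2(1-2x-\delta);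
\]
if $x>1$, the last expression is negative. In both cases
\begin{equation}\label{eq:second}
\|\zeta\|_2^2\ge n^2\big(1-2\delta^{1/2}-(5+2\gamma)\delta\big).
\end{equation}

The sum of \eqref{eq:first} and \eqref{eq:second} is at least $2n^2\big(1-\delta^{1/2}-(6+2\gamma)\delta\big)$. Since $2n^2/\big(n\sqrt{2n(n+1)}\big)=\sqrt{2n/(n+1)}$, Lemma~\ref{lem:gramlower} and \eqref{eq:upper} give the proposition.
\end{proof}

The two error terms behave differently. The corrections on the right side depend on $\delta=\eta/\sqrt n$ and disappear as $n\to\infty$ with $\eta$ bounded; they cannot be dropped in general, as Example~\ref{ex:row} has $\eta_L=0$ and $\delta^2=2-\frac2n$, and these numbers change little when $a=e_{11}$ is perturbed to a strictly positive matrix. The factor $e^{\sigma^2/2}$ does not depend on $n$ and is removed by letting $\sigma\to0$ afterwards.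

\begin{proof}[Proof of Theorem~\ref{thm:B}(i)]
Take $\sigma=1$. For $n\ge2$ we have $\frac2{\sqrt3}\le\sqrt{\frac{2n}{n+1}}\le\sqrt2$; also $\delta\le\eta$, $e^{1/2}\le2$ and $\eta_L\le\eta$. Proposition~\ref{prop:key} gives
\[
2\eta+\sqrt2\,\big(\eta^{1/2}+(6+2\gamma_1)\eta\big)\ge\frac2{\sqrt3}-1>0 .
\]
The left side is a continuous function of $\eta$, independent of $n$ and $N$, that vanishes at $0$. So there is an absolute $\eta_0>0$ with $\eta\ge\eta_0$ for all $n$-configurations with $n\ge2$, and \eqref{eq:book} gives (i) with $c=\min\{\frac12,\eta_0^2/4\}$.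
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(ii)]
Fix $\sigma>0$ and put
\[
s_n=\sqrt{\frac{2n}{n+1}}\,\Big(1-\Big(\frac2{\sqrt n}\Big)^{1/2}-(6+2\gamma_\sigma)\frac2{\sqrt n}\Big),
\]
so $s_n\to\sqrt2$. Let $n$ be so large that $s_n>1$. An $n$-configuration either has $\eta>2$, and then $\eta^2/4>1$, or has $\delta\le2/\sqrt n$, and then $\eta_L,\eta_R\ge e^{-\sigma^2/2}(s_n-1)$ by Proposition~\ref{prop:key}, so $\eta^2/4\ge\frac12e^{-\sigma^2}(s_n-1)^2$. By \eqref{eq:book},
\[
\liminf_{n\to\infty}\sqrt n(\sqrt n-\Lambda_n)\ge\min\big\{\tfrac12,\ \tfrac12e^{-\sigma^2}(\sqrt2-1)^2\big\}=\tfrac12e^{-\sigma^2}(3-2\sqrt2).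
\]
Let $\sigma\to0$.
\end{proof}

\section{Mutually unbiased bases: proof of Theorem~\ref{thm:B}(iii)}\label{sec:MUB}

In the model \eqref{eq:model}, $F$ is close to $\sqrt n$ when most singular values of $K$ have the same size. If the $f_k$ are diagonal, $K$ is diagonal and its entries are, up to a factor, the inner products of $N$ vectors in $\mathbb C^n$. So we want many unit vectors most of whose inner products have the same modulus. For a prime power $n$ there are $n+1$ orthonormal bases of $\mathbb C^n$ such that $|\langle\psi,\psi'\rangle|=n^{-1/2}$ whenever $\psi,\psi'$ belong to different bases \cite{WF}. For $n=2$ one may take the standard basis, $\{2^{-1/2}(1,\pm1)\}$ and $\{2^{-1/2}(1,\pm i)\}$.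

\begin{proof}[Proof of Theorem~\ref{thm:B}(iii)]
Let $\psi_1,\dots,\psi_N$, $N=n(n+1)$, be all vectors of these bases, so $\sum_i\psi_i\psi_i^*=(n+1)1$. Define $\mathcal V:\mathbb C^n\to\mathbb C^N$ by $\mathcal Vv=(\langle\psi_i,v\rangle)_i$, and let $E=\mathcal V(\mathbb C^n)\subseteq\ell_\infty^N\subseteq M_N$, where $\ell_\infty^N$ is the algebra of diagonal matrices. Then $\mathcal V^*\mathcal V=(n+1)1$, so $\dim E=n$, and the Gram matrix $(\langle\psi_i,\psi_j\rangle)=\mathcal V\mathcal V^*$ equals $(n+1)\Pi$, with $\Pi$ the orthogonal projection of $\mathbb C^N$ onto $E$.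

To bound all projections onto $E$ at once we need a matrix $y$ with entries of modulus at most $1$ such that $\operatorname{Tr}(yP)$ is the same for all of them. The matrix
\[
y=\sqrt n\,(n+1)\Pi+(1-\sqrt n)\,1
\]
has both properties. Its diagonal entries are $\sqrt n+1-\sqrt n=1$, and its off-diagonal entries $\sqrt n\langle\psi_i,\psi_j\rangle$ are $0$ (same basis) or of modulus $1$ (different bases). Let $P:M_N\to E$ be a projection onto $E$ and $(P_{ij})$ the matrix of its restriction to $\ell_\infty^N$, an idempotent on $\mathbb C^N$ with range $E$. Then $\Pi P=P$ and $\operatorname{Tr}P=n$. The norm of a matrix as an operator on $\ell_\infty^N$ is the largest $\ell_1$-norm of a row, so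
\[
N\|P\|_{cb}\ge N\max_i\sum_j|P_{ij}|\ge\sum_{i,j}|P_{ij}|\ge|\operatorname{Tr}(yP)|=\sqrt n\,(n+1)n+(1-\sqrt n)n .
\]
Dividing by $N=n(n+1)$ gives $\lambda_{cb}(E)\ge\sqrt n-\frac{\sqrt n-1}{n+1}$. Hence $\sqrt n(\sqrt n-\Lambda_n)\le\frac{n-\sqrt n}{n+1}<1$ for all prime powers $n$, so the gap in (i) cannot be replaced by one of larger order than $n^{-1/2}$.
\end{proof}

For $n=2$ the two theorems give $\frac{1+2\sqrt2}3\le\Lambda_2\le\sqrt2-\frac1{612\cdot2^{3/2}}$, and the limit inferior in Theorem~\ref{thm:B}(ii) lies between $\frac{3-2\sqrt2}2$ and $1$.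

\begin{remark}
The same vectors show that the fourth-moment bound in \eqref{eq:modelbound} is sharp. Let $f_k$ be the diagonal matrix with diagonal $(n+1)^{-1/2}\mathcal Ve_k$ and $a=b=N^{-1/2}1$. The $f_k$ are orthonormal, $K$ is diagonal with entry $\Pi_{ji}$ at $(i,j)$, and $p=q=\frac1{n+1}1=\frac nN1$, so \eqref{eq:model} holds. Each row of $\Pi$ has one entry $\frac1{n+1}$, $n^2$ entries of modulus $\frac{n^{-1/2}}{n+1}$, and zeros. Therefore $F=\frac1N\sum|\Pi_{ij}|=\frac{1+n^{3/2}}{n+1}=\sqrt n-\frac{\sqrt n-1}{n+1}$, and $\|\Xi K\|_2^2=(n+1)^2\sum|\Pi_{ij}|^4=(n+1)^2\frac{2N}{(n+1)^4}=\frac{2n}{n+1}$.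
\end{remark}

\begin{thebibliography}{9}

\bibitem{Lee}
Hun Hee Lee, \emph{Extremal cases of exactness constant and completely bounded projection constant}, arXiv:math/0502335 (2005).

\bibitem{WF}
Wootters and Fields, Ann. Physics (1989).

\end{thebibliography}
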